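\title{Tur\'an numbers of hypergraph blowups of trees: the crosscut bound and its stability}

\begin{abstract}
Let $T$ be a tree with at least one edge and with parts of sizes $s$ and $t$, and let $a,b\ge 2$ with $a+b=r$. Replacing the vertices of the first part by disjoint $a$-sets, those of the second part by disjoint $b$-sets, and each edge of $T$ by the union of the two sets at its ends gives an $r$-graph $\mathcal T$. Its smallest crosscut has size $\sigma=\min\{s,t\}$. We prove that every $\mathcal T$-free $r$-graph on $n$ vertices has at most $(\sigma-1)\binom n{r-1}+O(n^{r-2}\log n)$ edges, and that every $\mathcal T$-free $r$-graph with at least $(\sigma-1)\binom n{r-1}-o(n^{r-1})$ edges can be turned, by adding and deleting $o(n^{r-1})$ edges, into the $r$-graph of all $r$-sets that meet a fixed set of $\sigma-1$ vertices. This confirms a conjecture of F\"uredi, Jiang, Kostochka, Mubayi and Verstra\"ete.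
\end{abstract}

\section{Introduction}

\subsection{The question}

An $r$-graph $H$ is a family of $r$-element sets, its edges, on a finite vertex set $V(H)$; we write $|H|$ for the number of edges. It is $\mathcal T$-free if it contains no copy of the $r$-graph $\mathcal T$.

Let $T$ be a tree with at least one edge and with parts $U$ and $W$, where $|U|=s$ and $|W|=t$, and let $a,b\ge1$ be integers with $a+b=r\ge 3$. The \emph{$(a,b)$-blowup} of $T$ is the $r$-graph obtained by replacing each $x\in U$ by an $a$-set $A_x$ and each $y\in W$ by a $b$-set $B_y$, all these sets being pairwise disjoint; its edges are the sets $A_x\cup B_y$ for $xy\in E(T)$. Let $\mathcal T_{s,t}(a,b)$ be the family of all $(a,b)$-blowups of trees with $|U|=s$ and $|W|=t$. For instance, if $a=b=2$ and $T$ is the path with three edges, then $\mathcal T$ consists of three $4$-sets $e_1,e_2,e_3$ with $e_1\cap e_3=\emptyset$, $|e_1\cap e_2|=|e_2\cap e_3|=2$.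

How many edges can a $\mathcal T$-free $r$-graph on $n$ vertices have? One obstruction is visible at once. A \emph{crosscut} of $\mathcal T$ is a set of vertices that meets every edge in exactly one vertex, and $\sigma(\mathcal T)$ is the minimum size of a crosscut. If $S$ is a crosscut of a blowup, then for each edge $xy$ of $T$ exactly one of $A_x,B_y$ meets $S$, and it does so in one vertex. So the vertices of $T$ whose sets meet $S$ form an independent vertex cover of the connected graph $T$, that is, they form $U$ or $W$, and each of their sets contains exactly one vertex of $S$. Conversely, one vertex from each $A_x$, or one from each $B_y$, gives a crosscut. Hence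
\[
\sigma(\mathcal T)=\min\{s,t\}.
\]
Now fix a set $L$ of $\sigma-1$ vertices, where $\sigma=\sigma(\mathcal T)$, and take all $r$-sets that meet $L$ in exactly one vertex. This $r$-graph $H_L$ is $\mathcal T$-free, because $L$ would meet the vertex set of a copy of $\mathcal T$ in a crosscut of size less than $\sigma$. It has
\[
(\sigma-1)\binom{n-\sigma+1}{r-1}=(\sigma-1)\binom n{r-1}-O(n^{r-2})
\]
edges. One may guess that, apart from lower-order terms, this is best possible and the only way to do best. To state this, let $\Psi_k(n,r)$ be the $n$-vertex $r$-graph of all $r$-sets that meet a fixed set of $k$ vertices. The $r$-graphs $H_L$ and $\Psi_{\sigma-1}(n,r)$ (with the same set $L$) differ only in the $O(n^{r-2})$ sets that meet $L$ at least twice.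

F\"uredi, Jiang, Kostochka, Mubayi and Verstra\"ete \cite{FJKMV} conjectured that the guess is right when $b\le a<r-1$: for $\mathcal T\in\mathcal T_{s,t}(a,b)$ with $\sigma=\sigma(\mathcal T)=\min\{s,t\}$, and for $n$ large,
\begin{itemize}
\item[(i)] every $\mathcal T$-free $n$-vertex $r$-graph $H$ satisfies $|H|\le(\sigma-1)\binom n{r-1}+o(n^{r-1})$, where the error term depends only on $\mathcal T$ and $n$;
\item[(ii)] if $H_n$ is $\mathcal T$-free on $n$ vertices and $|H_n|\ge(\sigma-1)\binom n{r-1}-o(n^{r-1})$, then $H_n$ can be turned into a copy of $\Psi_{\sigma-1}(n,r)$ by adding and deleting $o(n^{r-1})$ edges.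
\end{itemize}
We prove both statements, the first with a better error term.

\begin{theorem}\label{thm:A}
Let $\mathcal T\in\mathcal T_{s,t}(a,b)$, where $a+b=r$ and $b\le a<r-1$, and let $\sigma=\min\{s,t\}$. There is a constant $C=C(\mathcal T)$ such that every $\mathcal T$-free $r$-graph $H$ on $n\ge2$ vertices satisfies
\[
|H|\le(\sigma-1)\binom n{r-1}+C\,n^{r-2}\log n .
\]
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\mathcal T$ and $\sigma$ be as in Theorem~\ref{thm:A}. For all $n$ in an infinite set of integers $n\ge\sigma-1$ let $H_n$ be a $\mathcal T$-free $r$-graph on $n$ vertices with $|H_n|\ge(\sigma-1)\binom n{r-1}-o(n^{r-1})$. Then there are $(\sigma-1)$-sets $L_n\subset V(H_n)$ such that $H_n$ differs from the $r$-graph of all $r$-subsets of $V(H_n)$ meeting $L_n$, a copy of $\Psi_{\sigma-1}(n,r)$, in $o(n^{r-1})$ edges.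
\end{theorem}

\subsection{Remarks on the hypotheses}

The condition $b\le a$ only fixes names. The condition $a<r-1$ says that $b\ge 2$, so $a,b\ge2$ and $r\ge4$. It cannot be dropped.

\begin{remark}
Let $a=r-1$ and $b=1$, and let $T$ have one vertex in $U$ and two in $W$. Then $\mathcal T$ consists of two edges with $r-1$ common vertices, and $\sigma=1$, so the bound in (i) would be $o(n^{r-1})$. But by averaging there is a residue $g$ such that at least $\frac1n\binom nr=\frac1r\binom{n-1}{r-1}$ of the $r$-subsets of $\mathbb Z/n\mathbb Z$ have sum $g$, and two different sets of sum $g$ never share $r-1$ elements.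
\end{remark}

\begin{remark}
The $r$-graph $\Psi_{\sigma-1}(n,r)$ itself may contain $\mathcal T$. Let $T$ have adjacent vertices $x\in U$, $y\in W$ that cover all edges, with $s=t=3$. Then $\sigma-1=2$, and one vertex of $A_x$ together with one vertex of $B_y$ meets every edge of $\mathcal T$, so $\mathcal T\subset\Psi_2(n,r)$ for large $n$. Thus in (ii) one cannot expect $H_n$ to be $\Psi_{\sigma-1}(n,r)$ itself, and some changes have to be allowed.
\end{remark}

\subsection{The idea of the proof}

A theorem of F\"uredi (Theorem~\ref{thm:furedi}) lets us cut $H$, up to $O(n^{r-2}\log n)$ edges, into $O(\log n)$ very regular families. We shall see that, with one exception that occurs only for $r=4$, each edge $e$ of such a family has a distinguished vertex, its \emph{center}, such that every proper subset of $e$ containing the center is the common intersection of many edges. In $H_L$ the center of an edge is its vertex in $L$. We regard the center as a \emph{color} assigned to the $(r-1)$-set formed by the other vertices. If $|H|$ exceeds $(\sigma-1)\binom n{r-1}$ by more than the error term, then these sets have more than $\sigma-1$ colors on average. A deletion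 argument makes \emph{every} relevant set have at least $\sigma$ colors, and this allows us to embed $\mathcal T$ by giving different colors to the $\sigma$ vertices of the smaller part of $T$. Section~\ref{sec:path} does this by hand for the path with three edges. For larger trees the embedding can block itself, because we have little control over which colors are offered. The remedy is to reserve in advance, for each partial embedding, all the room that its continuation may need (Section~\ref{sec:territories}). Theorem~\ref{thm:A} then follows in a few lines.

For Theorem~\ref{thm:B} we show that almost all $(r-1)$-sets have exactly $\sigma-1$ colors and that a change of one part of the set usually does not change the colors, since otherwise one additional color would complete a copy of $\mathcal T$. Sliding through a chain of overlapping $(r-1)$-sets, we find that almost all of them have the same set of colors, and this set is $L_n$.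

\subsection{Conventions}\label{sec:conv}

Throughout, $\mathcal T$ is the $(a,b)$-blowup of $T$ with $b\le a<r-1$, so $a,b\ge 2$. We put $v(\mathcal T)=as+bt$ and $N=s+t$, the numbers of vertices of $\mathcal T$ and of $T$. From now on $U$ denotes a part of $T$ with $\sigma=\min\{s,t\}$ vertices and $W$ the other part. Vertices of $U$ are blown up to $p$-sets and vertices of $W$ to $q$-sets. So
\[
\{p,q\}=\{a,b\},\qquad p,q\ge 2,\qquad p+q=r,
\]
and it will not matter which of $p,q$ is larger. We write $X\setminus u$ and $X\cup u$ for $X\setminus\{u\}$ and $X\cup\{u\}$. Constants implied by $O(\cdot)$ may depend on $\mathcal T$ and on the parameters declared fixed, never on $n$ or $H$.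

\section{Homogeneous families}\label{sec:homog}

\subsection{F\"uredi's theorem}

A \emph{$k$-star with kernel $D$} is a collection of $k$ distinct edges $e_1,\dots,e_k$ with $e_i\cap e_j=D$ for all $i\ne j$; the sets $e_i\setminus D$, its \emph{petals}, are pairwise disjoint. For an $r$-graph $F$ and $e\in F$ let
\[
I(e,F)=\{e\cap e':e'\in F,\ e'\ne e\}.
\]

\begin{theorem}[F\"uredi \cite{F83}]\label{thm:furedi}
For all $r,k$ there is $c=c(r,k)\in(0,1)$ such that every $r$-graph $H$ contains a subfamily $F$ with $|F|\ge c|H|$ that is \emph{homogeneous}, which means the following.
\begin{enumerate}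
\item There are disjoint sets $V_1,\dots,V_r$ with $|e\cap V_j|=1$ for all $e\in F$ and all $j$. For $X\subset[r]$ write $e|_X=e\cap\bigcup_{j\in X}V_j$.
\item There is $J=J(F)\subset2^{[r]}\setminus\{[r]\}$ with $I(e,F)=\{e|_X:X\in J\}$ for every $e\in F$.
\item $J$ is closed under intersection.
\item For every $e\in F$, each $D\in I(e,F)$ is the kernel of a $k$-star in $F$.
\end{enumerate}
\end{theorem}

Thus $I(e,F)$ looks the same for all $e\in F$: the bijection $[r]\to e$ that sends $j$ to the vertex of $e$ in $V_j$ carries $J$ to $I(e,F)$. \emph{We always take $k\ge v(\mathcal T)+1$.}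

\subsection{Full and splitting structures}

Let $X$ be a set with $|X|=r$ and let $J\subset 2^X\setminus\{X\}$. We say that $J$ is \emph{full} if every $(r-2)$-subset of $X$ lies in a member of $J$, and that $J$ \emph{splits} if there is $D\in J$ with $|D|=a$ and $X\setminus D\in J$, in other words, if $X$ is the disjoint union of two members of $J$ of sizes $a$ and $b$. The next two lemmas say that the structures relevant to us are full and do not split.

\begin{lemma}\label{lem:full}
If $F$ is homogeneous on $n$ vertices and $|F|>n^{r-2}$, then $J(F)$ is full.
\end{lemma}

\begin{proof}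
Suppose that the $(r-2)$-set $D\subset[r]$ lies in no member of $J(F)$. If $e\ne e'$ in $F$ had $e|_D=e'|_D$, then $e\cap e'=e|_Y$ for some $Y\in J(F)$ with $D\subset Y$, a contradiction. So the map $e\mapsto e|_D$ is injective and $|F|\le\binom n{r-2}\le n^{r-2}$.
\end{proof}

\begin{lemma}\label{lem:split}
If $F\ne\emptyset$ is homogeneous and $J(F)$ splits, then $F$ contains a copy of $\mathcal T$.
\end{lemma}

\begin{proof}
Let $D$ and $D^c=[r]\setminus D$ be in $J(F)$ with $|D|=a$. We embed $T$ vertex by vertex, along edges, so that the vertices blown up to $a$-sets are mapped to sets $e|_D$ and the others to sets $e|_{D^c}$, where $e\in F$. We start with any $e\in F$. Suppose that a neighbor is to be attached to an already embedded set $e|_D$. This set is the kernel of a $k$-star in $F$. Each edge $e_l$ of the star contains $e|_D$, which has a vertex in every $V_j$ with $j\in D$, so $e_l=e|_D\cup e_l|_{D^c}$, and the petals $e_l|_{D^c}$ are pairwise disjoint. Fewer than $v(\mathcal T)<k$ vertices have been used, so some petal avoids all of them. Take it as the image of the new vertex. For $e|_{D^c}$ exchange $D$ and $D^c$.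
\end{proof}

The full, intersection-closed structures that do not split can be listed. What matters is which $(r-1)$-sets are missing from $J$. Let
\[
\Delta(J)=\{u\in X: X\setminus u\notin J\}.
\]

\begin{lemma}\label{lem:types}
Let $J\subset 2^X\setminus\{X\}$ be full, closed under intersection and non-splitting. Then one of the following holds.
\begin{itemize}
\item \emph{Centered type:} $\Delta(J)=\{d\}$, and every proper subset of $X$ containing $d$ is in $J$. We call $d$ the \emph{center}.
\item \emph{Apex type:} $r=4$, $a=b=2$, $|\Delta(J)|=3$, and with $X=\Delta(J)\cup\{d\}$ we have $X\setminus d\in J$ and $\{d,u\}\in J$ for each $u\in\Delta(J)$. We call $d$ the \emph{apex}.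
\end{itemize}
\end{lemma}

\begin{proof}
Write $\Delta=\Delta(J)$. If $u\ne u'$ are in $\Delta$, then, $J$ being full, some member of $J$ contains $X\setminus\{u,u'\}$. As $X\setminus u$, $X\setminus u'$ and $X$ are not in $J$, we get $X\setminus\{u,u'\}\in J$. We claim that
\begin{equation}\label{eq:closure}
X\setminus C\in J\quad\text{for every nonempty } C\subset X\text{ with }|C\cap\Delta|\ne1 .
\end{equation}
Indeed, $X\setminus C$ is the intersection of the sets $X\setminus u$ with $u\in C\setminus\Delta$ and the sets $X\setminus\{u,u'\}$ with $u\ne u'$ in $C\cap\Delta$, which are all in $J$; since $|C\cap\Delta|\neq 1$, every element of $C\cap\Delta$ is removed by one of the latter sets.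

By \eqref{eq:closure}, $J$ splits whenever $X$ has a partition $A\cup B$ with $|A|=a$, $|B|=b$ and $|A\cap\Delta|\ne1\ne|B\cap\Delta|$. Such a partition exists in each of these cases:
\begin{itemize}
\item $|\Delta|=0$: take any partition.
\item $|\Delta|=2$: take $A\supset\Delta$; this uses $a\ge2$.
\item $|\Delta|=3$ and $a\ge3$: take $A\supset\Delta$.
\item $|\Delta|\ge4$: choose an integer $i$ with $\max(2,|\Delta|-b)\le i\le\min(a,|\Delta|-2)$. There is one, because $a,b\ge2$, $|\Delta|\ge4$ and $|\Delta|\le a+b$. Let $A$ consist of $i$ elements of $\Delta$ and $a-i$ elements of $X\setminus\Delta$; there are enough of them since $i\ge|\Delta|-b$ means $a-i\le r-|\Delta|$. Then $|A\cap\Delta|=i\ge2$ and $|B\cap\Delta|=|\Delta|-i\ge2$.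
\end{itemize}
There remain two cases. If $\Delta=\{d\}$, then a proper subset of $X$ containing $d$ has a nonempty complement disjoint from $\Delta$, so it is in $J$ by \eqref{eq:closure}. If $|\Delta|=3$ and $a=2$, then $2\le b\le a$ gives $b=2$ and $r=4$; here $X\setminus d\in J$ because $d\notin\Delta$, and $\{d,u\}\in J$ by \eqref{eq:closure}, its complement having two elements in $\Delta$.
\end{proof}

If $b=1$, then the family of all subsets of size at most $r-2$ is one more full, intersection-closed and non-splitting structure. The hypothesis $b\ge2$ excludes it.

\begin{example}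
The apex type does occur. Let $r=4$, $a=b=2$, and let $T$ be a tree with $\sigma\ge2$. Let $A=\mathbb Z/M\mathbb Z$, let $B$ be disjoint from $A$ with $|B|=M$, and let $H$ consist of all $E\cup w$ with $E$ a $3$-subset of $A$ with sum $0$ and $w\in B$. With $n=2M$ vertices, $H$ has of order $n^3$ edges.

Two different triples of sum $0$ share at most one element. So if $e_1\cap e_2=Q$ with $e_1,e_2\in H$ and $|Q|=2$, then $Q\not\subset A$, that is, $Q$ meets $B$. In a $(2,2)$-blowup of the path with three edges, $e_2=(e_1\cap e_2)\cup(e_2\cap e_3)$ is a disjoint union of two pairs, so in $H$ the edge $e_2$ would have two vertices in $B$, which is impossible. As $\sigma\ge2$, the tree $T$ contains a path with three edges, so $H$ is $\mathcal T$-free.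

Let $F\subset H$ be homogeneous with more than $n^2$ edges; by Theorem~\ref{thm:furedi} there is one if $n$ is large. By Lemmas~\ref{lem:full}--\ref{lem:types}, $J(F)$ is of centered or apex type. It is not of centered type: then all pairs and triples of vertices of an edge that contain its center would be intersections of two edges, but no pair inside $A$ and no triple containing a vertex of $B$ is such an intersection. So $J(F)$ is of apex type. The apex of an edge is its vertex in $B$, since the other three vertices form an intersection of two edges.
\end{example}

\subsection{An illustration: the case $\sigma=1$}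

Suppose that $\sigma=1$, so $T$ is a star whose center $x$ forms the part $U$. Let $F\subset H$ be homogeneous with $|F|\ge c|H|$. If $|F|>n^{r-2}$ and $H$ is $\mathcal T$-free, then $J(F)$ is of centered or apex type by the three lemmas, and in either case it contains a $p$-set $D$ (through the center or the apex). So for $e\in F$ the set $e|_D$ is the kernel of a $k$-star. As $k\ge|W|$, we can take $e|_D$ as the image of $x$ and $|W|$ of the petals as the images of the vertices of $W$ and obtain a copy of $\mathcal T$, a contradiction. Hence $|H|\le c^{-1}n^{r-2}$.

For $\sigma\ge2$ we cannot go on from here. Let $e=P^+\cup Q\in F$ with $|P^+|=p$ and $|Q|=q$, where $J(F)$ is of centered type and $P^+$ contains the center $d$ of $e$. Then $P^+\in I(e,F)$, so $Q\notin I(e,F)$, because $J(F)$ does not split. Hence no edge of $F$ meets $e$ exactly in $Q$, and a second neighbor of $Q$ has to come from another family, through an edge that contains $Q$ and avoids $d$. We shall look for edges through $Q$ with different centers. This makes us count the centers available.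

\section{Configurations}\label{sec:config}

In this section $H$ is a $\mathcal T$-free $r$-graph on $n\ge2$ vertices, $k\ge v(\mathcal T)+1$ is fixed, and $c=c(r,k)$.

\subsection{Decomposition}

Extract from $H$ repeatedly homogeneous families by Theorem~\ref{thm:furedi}, each containing at least the fraction $c$ of the remaining edges, until at most $n^{r-2}$ edges remain. As $|H|\le n^r$, this takes $O(\log n)$ steps. Discard the remaining edges and all extracted families with at most $n^{r-2}$ edges. We are left with disjoint homogeneous families $F_1,\dots,F_M$, $M=O(\log n)$, whose union $H_0\subset H$ satisfies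
\begin{equation}\label{eq:H0}
|H\setminus H_0|=O(n^{r-2}\log n).
\end{equation}
By Lemmas~\ref{lem:full}--\ref{lem:types} each $J(F_i)$ is full, non-splitting, and of centered or apex type. Each $e\in H_0$ is in exactly one $F_i$; its type and its center or apex are those of the structure $I(e,F_i)$ on the ground set $e$. The centers (or apices) of all edges of $F_i$ lie in the same part $V_j$ of the partition of $F_i$.

\subsection{Slots, colors, configurations}

A \emph{slot} is a pair $(Q,P)$ of disjoint vertex sets with $|Q|=q$ and $|P|=p-1$. Since $q+p-1=r-1$, the number of slots is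
\[
s_n=\binom{r-1}q\binom n{r-1}.
\]
A \emph{configuration} is a triple $(Q,P,v)$ such that $(Q,P)$ is a slot, $e=Q\cup P\cup v$ is an edge of $H_0$ with $v\notin Q\cup P$, and
\begin{itemize}
\item if $e$ is of centered type, then $v$ is its center (and $Q\subset e\setminus v$ is any $q$-subset);
\item if $e$ is of apex type (so $p=q=2$), then $P=\{\text{apex}\}$ and $v$ is any of the other three vertices.
\end{itemize}
One should think of $Q$ as the image of a vertex of $W$, and of $P\cup v$ as the image of a vertex of $U$, with \emph{body} $P$ and \emph{color} $v$. Each $e\in H_0$ gives exactly $\binom{r-1}q$ configurations; in the apex type this number is $3=\binom 32$. So the set $\mathcal C_0$ of all configurations has size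
\begin{equation}\label{eq:C0}
|\mathcal C_0|=\binom{r-1}q|H_0| .
\end{equation}
For $\mathcal C\subset\mathcal C_0$ let $R_{\mathcal C}(Q,P)=\{v:(Q,P,v)\in\mathcal C\}$, the set of colors of the slot in $\mathcal C$. A \emph{P-pair} is a pair $(P,v)$ with $|P|=p-1$ and $v\notin P$; a \emph{Q-pair} is a pair $(Q,v)$ with $|Q|=q$ and $v\notin Q$. A slot $(Q,P)$, a P-pair $(P,v)$, or a Q-pair $(Q,v)$ \emph{occurs} in $\mathcal C$ if it is part of a member $(Q,P,v)$ of $\mathcal C$.

We divide $\mathcal C_0$ into $O(\log n)$ \emph{classes}: the class of $(Q,P,v)$ is given by the index $i$ of the family $F_i$ containing $Q\cup P\cup v$ and by the sets of indices $j$ of the parts $V_j$ of $F_i$ that contain vertices of $Q$, of $P$, and $v$. In a class belonging to $F_i$ every $e\in F_i$ has exactly one configuration, so we may view a set of configurations of one class as a subfamily of $F_i$. Moreover: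
\begin{equation}\label{eq:positions}
\parbox{0.84\textwidth}{if $(Q,P,v)$ is in the class and $e'\in F_i$ contains $P\cup v$, then the configuration of $e'$ in this class is $(e'\setminus(P\cup v),P,v)$; if $e'$ contains $Q\cup v$, then it is $(Q,e'\setminus(Q\cup v),v)$,}
\end{equation}
because $e'$ has only one vertex in each part $V_j$.

\subsection{Cleaning}

We want to move from a configuration $(Q,P,v)$ to others by changing $Q$ or by changing $P$. For $\mathcal C\subset\mathcal C_0$ and $(Q,P,v)\in\mathcal C$ consider the properties
\begin{itemize}
\item[(A)] there are $k$ members $(Q_l,P,v)$ of $\mathcal C$ with pairwise disjoint $Q_l$;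
\item[(B)] there are $k$ members $(Q,P_j,v)$ of $\mathcal C$ with pairwise disjoint $P_j$.
\end{itemize}
For $\mathcal C=\mathcal C_0$ they always hold. Let $e=Q\cup P\cup v\in F_i$. In the centered type $P\cup v$ and $Q\cup v$ are proper subsets of $e$ containing the center (here $p\ge2$ is used for $Q\cup v$); in the apex type they are $\{\text{apex},v\}$ and $e\setminus\{\text{apex}\}$. By Lemma~\ref{lem:types} they are in $I(e,F_i)$, so they are kernels of $k$-stars in $F_i$, and \eqref{eq:positions} gives (A) and (B). We shall, however, have to delete configurations, and then (A) and (B) are needed \emph{inside} the remaining set. The point of the next lemma is that a sufficiently large set of configurations, however chosen, again contains such stars: we apply F\"uredi's theorem once more and check that the new structure is compatible with the old one.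

\begin{lemma}\label{lem:star}
Let $\mathcal B$ be a subset of one class with $|\mathcal B|>c^{-1}n^{r-2}$. Then some member of $\mathcal B$ has both properties \emph{(A)} and \emph{(B)} with $\mathcal C=\mathcal B$.
\end{lemma}

\begin{proof}
Let the class belong to $F_i$ and view $\mathcal B$ as a subfamily of $F_i$. Let $F^*\subset\mathcal B$ be homogeneous, possibly with respect to another partition, with $|F^*|\ge c|\mathcal B|>n^{r-2}$. By Lemmas~\ref{lem:full} and \ref{lem:split}, $J(F^*)$ is full and non-splitting. Fix $e\in F^*$ with configuration $(Q,P,v)$. Both $I(e,F^*)$ and $I(e,F_i)$ are full, closed under intersection and non-splitting on the ground set $e$, so Lemma~\ref{lem:types} applies to them. Let $\Delta^*$ and $\Delta_i$ be the corresponding sets $\Delta$. From $I(e,F^*)\subset I(e,F_i)$ we get $\Delta^*\supset\Delta_i$. We show that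
\[
P\cup v\in I(e,F^*)\quad\text{and}\quad Q\cup v\in I(e,F^*).
\]
\begin{itemize}
\item \emph{$F_i$ centered, $F^*$ centered.} Then $\Delta^*=\Delta_i=\{v\}$, so all proper subsets of $e$ containing $v$ are in $I(e,F^*)$. Both $P\cup v$, of size $p<r$, and $Q\cup v$, of size $q+1\le r-1$, are such subsets.
\item \emph{$F_i$ centered, $F^*$ of apex type with apex $z$.} Now $v\in\Delta_i\subset\Delta^*$, so $v\ne z$. Write $e=\{z,v,u,u'\}$. Then $\{z,u\}\in I(e,F^*)\subset I(e,F_i)$, and $\{v,u'\}\in I(e,F_i)$ because it contains the center. So $I(e,F_i)$ splits, a contradiction.
\item \emph{$F_i$ of apex type, $F^*$ centered.} Then $1=|\Delta^*|\ge|\Delta_i|=3$, a contradiction.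
\item \emph{Both of apex type.} Then $\Delta^*=\Delta_i$, so the apex $z$ is the same. We have $P=\{z\}$, and Lemma~\ref{lem:types} gives $P\cup v=\{z,v\}\in I(e,F^*)$ and $Q\cup v=e\setminus z\in I(e,F^*)$.
\end{itemize}
So $P\cup v$ and $Q\cup v$ are kernels of $k$-stars in $F^*\subset\mathcal B$, and \eqref{eq:positions} turns these stars into the configurations required in (A) and (B).
\end{proof}

\begin{lemma}[Cleaning]\label{lem:clean}
Let $\mathcal C\subset\mathcal C_0$, and let $f^P$ and $f^Q$ assign to each P-pair and to each Q-pair, respectively, a set of at most $K$ vertices. All but $O(n^{r-2}\log n)$ members $(Q,P,v)$ of $\mathcal C$ have properties \emph{(A)}, \emph{(B)} and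
\begin{itemize}
\item[(C)] $Q\cap f^P(P,v)=\emptyset$ and $P\cap f^Q(Q,v)=\emptyset$.
\end{itemize}
The implied constant depends only on $\mathcal T$, $k$ and $K$.
\end{lemma}

\begin{proof}
There are $O(\log n)$ classes, so it suffices to bound by $O(n^{r-2})$ the number of members of $\mathcal C$ in one class that violate a given condition. Let $\mathcal B$ be the set of those violating (A). If $|\mathcal B|>c^{-1}n^{r-2}$, then Lemma~\ref{lem:star} gives a member of $\mathcal B$ that has (A) with respect to $\mathcal B$, hence with respect to $\mathcal C$, a contradiction. The same argument works for (B).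

For the first part of (C), enumerate each set $f^P(P,v)$ as $f_1(P,v),f_2(P,v),\dots$ and divide the violators into at most $K$ parts according to the least $j$ with $f_j(P,v)\in Q$. If a part has more than $c^{-1}n^{r-2}$ members, Lemma~\ref{lem:star} gives $k\ge2$ members $(Q_l,P,v)$ of it with pairwise disjoint $Q_l$, which all contain the same vertex $f_j(P,v)$, a contradiction. For the second part of (C), enumerate the sets $f^Q(Q,v)$ and use the $k$ members $(Q,P_j,v)$ with pairwise disjoint $P_j$ instead.
\end{proof}

\section{The smallest case: the path with three edges}\label{sec:path}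

Let $T$ be the path $x_1y_1x_2y_2$ with $U=\{x_1,x_2\}$ and $W=\{y_1,y_2\}$, so $\sigma=2$ and $k\ge v(\mathcal T)+1=2r+1$. Here the bound of Theorem~\ref{thm:A} can be obtained directly.

Delete from $\mathcal C_0$ all configurations on slots that have only one color. At most one configuration is deleted per slot, so at most $s_n$ in total, and in the remaining set $\mathcal D$ every occurring slot has at least two colors. Let $\mathcal M$ be the set of members of $\mathcal D$ that have (B) with $\mathcal C=\mathcal D$. By Lemma~\ref{lem:clean}, $|\mathcal D\setminus\mathcal M|=O(n^{r-2}\log n)$. If $\mathcal M=\emptyset$, then $|\mathcal C_0|\le s_n+O(n^{r-2}\log n)$, and after dividing by $\binom{r-1}q$ we get, by \eqref{eq:C0} and \eqref{eq:H0},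
\[
|H|\le\binom n{r-1}+O(n^{r-2}\log n).
\]
It remains to show that $\mathcal M\ne\emptyset$ leads to a copy of $\mathcal T$ in $H$.

Let $(Q,P,v)\in\mathcal M$. By (B) there are pairwise disjoint $P_1,\dots,P_k$ with $(Q,P_j,v)\in\mathcal D$. Fix two colors of each slot $(Q,P_j)$ in $\mathcal D$. Draw an arc from $j$ to $j'\neq j$ if $P_j$ contains one of the two colors fixed for $P_{j'}$. As the sets $P_j$ are disjoint, at most two arcs enter each $j'$. So there are at most $2k<\binom k2$ arcs, and we find $j\ne j'$ with no arc between them in either direction. Let $v_1$ be one of the colors fixed for $P_j$, and let $v_2\ne v_1$ be one of those fixed for $P_{j'}$. Then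
\[
y_1\mapsto Q,\qquad x_1\mapsto P_j\cup v_1,\qquad x_2\mapsto P_{j'}\cup v_2
\]
is an embedding. Finally, $(Q,P_{j'},v_2)\in\mathcal C_0$ has property (A) in $\mathcal C_0$. So there are $k>r$ pairwise disjoint sets $Q_l$ with $Q_l\cup P_{j'}\cup v_2\in H$, and one of them avoids the $r$ vertices of $Q\cup P_j\cup v_1$. It is the image of $y_2$, and $\mathcal T\subset H$.

The argument has three ingredients. The color $v$ only serves to find many disjoint options $P_j$ for the neighbors of $Q$; the number of colors per slot lets us choose different colors; and the options are chosen simultaneously so that bodies and colors do not collide. For a larger tree we also have to do the following.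

\begin{itemize}
\item The moves have to be repeated. Deleting the slots with few colors may destroy (A) and (B), and restoring (A) and (B) may leave slots with few colors. We therefore alternate the two deletions, once for each level of the tree.
\item When we continue, say, from $y_2\mapsto Q_l$ to a further vertex $x_3$, there are many disjoint options $P$ for its body, so $P$ can avoid the vertices used before. But its color must come from the slot $(Q_l,P)$, and nothing prevents the unused colors of \emph{all} these slots from lying in, say, the old body $P_j$. Thus early bodies must be chosen so as to avoid all colors that may be needed later.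
\end{itemize}

\section{Territories and the embedding lemma}\label{sec:territories}

To deal with the second point, we attach to each pair $(P,v)$ or $(Q,v)$ a bounded set of vertices, its \emph{territory}, containing everything that the embedding may later place below it. Property (C) of the cleaning lemma allows us to discard the configurations in which the body of one side meets the territory of the other. A territory must be known before it can be avoided, so we build from the leaves of the tree: level $i$ serves subtrees of depth at most $i$. As in Section~\ref{sec:config}, $H$ is $\mathcal T$-free, and $\mathcal C_0$ comes from a decomposition with parameter $k$.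

\subsection{Construction}

Fix integers $m\ge1$ and $h\ge0$ and a set $\mathcal M_0\subset\mathcal C_0$. (The number $m$ is the number of colors per slot; $h$ bounds the size of a set that bodies will have to avoid.) With $N=s+t$ define $\tau_0=0$ and, for $1\le i\le N$,
\[
\theta_i=r+m(1+\tau_{i-1}),\qquad k_i=N^2\theta_i+N(N+h)+1,\qquad\tau_i=k_i\theta_i .
\]
These numbers do not depend on $k$, and we assume that $k\ge\max_ik_i$ and $k>v(\mathcal T)$. For the pairs occurring in $\mathcal M_0$ let $\mathrm{Ter}^P_0=\mathrm{Ter}^Q_0=\emptyset$. For $i=1,\dots,N$ do the following.
\begin{enumerate}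
\item \emph{Cleaning.} Let $\mathcal D_i'$ be the set of all $(Q,P,v)\in\mathcal M_{i-1}$ with
\[
Q\cap\mathrm{Ter}^P_{i-1}(P,v)=\emptyset=P\cap\mathrm{Ter}^Q_{i-1}(Q,v).
\]
\item \emph{Pruning.} Delete from $\mathcal D_i'$ all configurations on slots that have fewer than $m$ colors in $\mathcal D_i'$. Let $\mathcal D_i$ be the result. Each slot occurring in $\mathcal D_i$ has at least $m$ colors in $\mathcal D_i$.
\item \emph{Cleaning.} Let $\mathcal M_i$ be the set of members of $\mathcal D_i$ having (A) and (B) with $\mathcal C=\mathcal D_i$.
\item \emph{Territories.}
\begin{itemize}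
\item For each Q-pair $(Q,v)$ occurring in $\mathcal M_i$ fix $k_i$ pairwise disjoint \emph{options} $P_1,\dots,P_{k_i}$ with $(Q,P_j,v)\in\mathcal D_i$; they exist by (B). For each $j$ fix $m$ distinct colors $v_{j1},\dots,v_{jm}\in R_{\mathcal D_i}(Q,P_j)$. The territory of the option $P_j$ is
\[
P_j\cup\bigcup_{g=1}^m\bigl(\{v_{jg}\}\cup\mathrm{Ter}^P_{i-1}(P_j,v_{jg})\bigr).
\]
\item For each P-pair $(P,v)$ occurring in $\mathcal M_i$ fix $k_i$ pairwise disjoint \emph{options} $Q_1,\dots,Q_{k_i}$ with $(Q_l,P,v)\in\mathcal D_i$; they exist by (A). The territory of the option $Q_l$ is $Q_l\cup\mathrm{Ter}^Q_{i-1}(Q_l,v)$.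
\item The territory $\mathrm{Ter}^Q_i(Q,v)$, respectively $\mathrm{Ter}^P_i(P,v)$, is the union of the territories of the options of the pair.
\end{itemize}
\end{enumerate}
All territories of level $i-1$ used here are defined, since $\mathcal D_i\subset\mathcal M_{i-1}$. The territory of an option at level $i$ has at most $\theta_i$ elements, so $|\mathrm{Ter}_i|\le\tau_i\le\tau_N$ for both kinds of pairs. By Lemma~\ref{lem:clean} (with $K=\tau_N$, and with $f^P,f^Q$ the territories where they are defined and empty elsewhere), the cleaning steps together delete $O(n^{r-2}\log n)$ configurations.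

The body of a pair never meets the territory of the same pair. For every pair occurring in $\mathcal M_i$, $0\le i\le N$,
\begin{equation}\label{eq:self}
P\cap\mathrm{Ter}_i^P(P,v)=\emptyset,\qquad\text{respectively}\qquad Q\cap\mathrm{Ter}^Q_i(Q,v)=\emptyset .
\end{equation}
This is trivial for $i=0$. Let $i\ge1$. For a P-pair, $(Q_l,P,v)\in\mathcal D_i\subset\mathcal D_i'$ shows that $P$ is disjoint from $Q_l$ and from $\mathrm{Ter}^Q_{i-1}(Q_l,v)$. For a Q-pair, $(Q,P_j,v_{jg})\in\mathcal D_i\subset\mathcal D_i'$ shows that $Q$ is disjoint from $P_j$, does not contain $v_{jg}$, and is disjoint from $\mathrm{Ter}^P_{i-1}(P_j,v_{jg})$.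

\subsection{Embedding}

\begin{lemma}[Embedding]\label{lem:embed}
Let $y_0\in W$, and let $T'\subset T$ be a subtree containing $y_0$ with $|U\cap V(T')|\le m$. Let $(Q,v)$ be a Q-pair occurring in $\mathcal M_N$, and let $Y$ be a set of at most $h$ vertices. Then the blowup of $T'$ (with $p$-sets for $U$ and $q$-sets for $W$) can be embedded in $H$ such that $y_0\mapsto Q$, each $x\in U\cap V(T')$ is mapped to a set $P_x\cup v_x$ with body $P_x$ and color $v_x$, each $y\in W\cap V(T')$ is mapped to a set $Q_y$, its body, the colors $v_x$ are distinct, and all bodies except possibly $Q_{y_0}=Q$ avoid $Y$.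
\end{lemma}

The color $v$ of the given Q-pair need not be used as a color of the embedding; it only provides the options for the neighbors of $y_0$.

\begin{proof}
Root $T'$ at $y_0$. As $T'$ has at most $N$ vertices, its depth is at most $N-1$. We embed the vertices by increasing depth. Each embedded vertex $z$ of depth $d$ gets a body $O_z$ and an associated pair that occurs in $\mathcal M_{N-d}$: the pair is $(P_x,v_x)$ for $z=x\in U$, it is $(Q_y,v_{x})$ for $z=y\in W$ with parent $x$, and it is $(Q,v)$ for the root. Let $\mathrm{Fut}_z$ be the territory $\mathrm{Ter}_{N-d}$ of this pair. After treating depth $d$ we maintain that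
\begin{itemize}
\item[(E1)] all bodies and colors are pairwise disjoint, the required edges are in $H$, and bodies other than that of the root avoid $Y$;
\item[(E2)] $O_z\cap\mathrm{Fut}_{z'}=\emptyset$ for every embedded vertex $z$ and every $z'$ of depth exactly $d$.
\end{itemize}
For $d=0$ only the root is embedded, and (E2) is \eqref{eq:self}.

\emph{The step from $d$ to $d+1$.} Put $i=N-d\ge1$. There are at most $N$ vertices of depth $d+1$. For each of them choose, uniformly and independently, one of the $k_i$ options of the pair of its parent as its body. We exclude two kinds of events.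
\begin{itemize}
\item For an ordered pair of different new vertices $z_1,z_2$: the body $O_{z_1}$ meets the territory of the option chosen for $z_2$. That territory has at most $\theta_i$ elements and the options for $z_1$ are pairwise disjoint, so given the choice for $z_2$ at most $\theta_i$ of the $k_i$ options for $z_1$ are bad. The probability is at most $\theta_i/k_i$.
\item For a new vertex $z_1$: the body $O_{z_1}$ meets $Y$ or contains a color used at depth at most $d$. The probability is at most $(N+h)/k_i$, again because the options are disjoint.
\end{itemize}
The sum of all these probabilities is at most $(N^2\theta_i+N(N+h))/k_i<1$, so some choice avoids all the events. Next, if the new vertices are in $U$, choose for each of them, one after another, a color $v_x$ among the $m$ colors fixed for its option that is different from all colors chosen so far. This is possible since at most $m-1$ other vertices of $U\cap V(T')$ have a color.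

For each new vertex with its parent, let $x\in U$ and $y\in W$ be the two vertices, in whichever order. Then $(Q_y,P_x,v_x)\in\mathcal D_i$ by the choice of options and fixed colors. Hence the required edges are in $H$, and the pairs of the new vertices occur in $\mathcal D_i\subset\mathcal M_{i-1}$, as they should.

\emph{Check of} (E1). The territory of each new option is contained in $\mathrm{Fut}$ of the parent, so by (E2) it misses all old bodies. In particular, new bodies and new colors miss old bodies. New bodies miss old colors and $Y$ by the choice of options. New bodies miss the territories of the other new options, hence the other new bodies and their colors. A new color is not in its own body, and all colors are distinct.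

\emph{Check of} (E2). For a new vertex $z'$, the set $\mathrm{Fut}_{z'}$ is contained in the territory of its option: this was the purpose of including the sets $\mathrm{Ter}^P_{i-1}(P_j,v_{jg})$ and $\mathrm{Ter}^Q_{i-1}(Q_l,v)$. So it misses the old bodies and the other new bodies, and it misses $O_{z'}$ by \eqref{eq:self}.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Apply the construction of Section~\ref{sec:territories} with $m=\sigma$, $h=0$, $\mathcal M_0=\mathcal C_0$ and any fixed $k$ that is large enough for it. If $\mathcal M_N\ne\emptyset$, then Lemma~\ref{lem:embed} with $T'=T$, any $y_0\in W$ and any Q-pair occurring in $\mathcal M_N$ gives a copy of $\mathcal T$ in $H$, because $|U|=\sigma=m$. So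
\begin{equation}\label{eq:empty}
\mathcal M_N=\emptyset .
\end{equation}
It remains to see how many configurations can have been deleted. For $\mathcal C\subset\mathcal C_0$ put
\[
\Lambda(\mathcal C)=|\mathcal C|-(\sigma-1)\cdot\#\{\text{slots occurring in }\mathcal C\}.
\]
Deleting $x$ configurations lowers $\Lambda$ by at most $x$. Pruning a slot deletes its at most $\sigma-1$ remaining configurations and makes the slot disappear, so it does not lower $\Lambda$. As the cleaning steps delete $O(n^{r-2}\log n)$ configurations, \eqref{eq:H0} and \eqref{eq:C0} give
\[
0=\Lambda(\mathcal M_N)\ge\Lambda(\mathcal C_0)-O(n^{r-2}\log n)\ge\binom{r-1}q\Bigl(|H|-(\sigma-1)\binom n{r-1}\Bigr)-O(n^{r-2}\log n),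
\]
where we used that at most $s_n=\binom{r-1}q\binom n{r-1}$ slots occur. This is Theorem~\ref{thm:A}. \qed

\section{Stability: slots with a common $Q$}\label{sec:local}

We now prove Theorem~\ref{thm:B}. If $\sigma=1$, then Theorem~\ref{thm:A} gives $|H_n|=o(n^{r-1})$, and $\Psi_0(n,r)$ has no edges, so we are done. Let $\sigma\ge2$, let $(H_n)$ be as in Theorem~\ref{thm:B}, and write $H=H_n$. Asymptotic notation refers to $n\to\infty$ within the given index set. The decomposition of Section~\ref{sec:config} depends on the choice of $k$; once $k$ and the decomposition are chosen, we write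
\[
R(Q,P)=R_{\mathcal C_0}(Q,P).
\]
In this section we show that almost all slots have exactly $\sigma-1$ colors, and that these usually depend only on $Q$.

\begin{proposition}\label{prop:local}
For each large $n$ in the index set one can choose $k$, the decomposition of $H=H_n$, and a set $\mathcal S^*$ of slots such that
\begin{itemize}
\item[(a)] $|H\setminus H_0|=o(n^{r-1})$ and $|\mathcal C_0|=(\sigma-1)s_n+o(n^{r-1})$;
\item[(b)] all but $o(n^{r-1})$ slots are in $\mathcal S^*$, and $|R(Q,P)|=\sigma-1$ for all $(Q,P)\in\mathcal S^*$;
\item[(c)] there are $o(n^{q+2p-2})$ triples $(Q,P_1,P_2)$ with $(Q,P_1),(Q,P_2)\in\mathcal S^*$ and $R(Q,P_1)\ne R(Q,P_2)$.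
\end{itemize}
\end{proposition}

\begin{proof}
The number $k$ will depend on how precise we want (c) to be, so we proceed in two steps. We first fix $\delta\in(0,1)$ and show that for all $n\ge n(\delta)$ in the index set the choices can be made such that
\begin{equation}\label{eq:delta}
\parbox{0.84\textwidth}{$|H\setminus H_0|\le\delta n^{r-1}$, at most $\delta n^{r-1}$ slots are outside $\mathcal S^*$, $|R|=\sigma-1$ on $\mathcal S^*$, and at most $\delta n^{q+2p-2}$ triples are as in (c).}
\end{equation}
This suffices. For $j\ge2$ we may choose thresholds $n_j\ge n(1/j)$ with $n_2<n_3<\cdots$ and use the objects belonging to $\delta=1/j$ when $n_j\le n<n_{j+1}$. Then \eqref{eq:delta} gives (b), (c) and the first part of (a). The second part of (a) follows from $|\mathcal C_0|=\binom{r-1}q|H_0|$, the first part, the lower bound assumed for $|H|$, and Theorem~\ref{thm:A}, whose constant does not depend on the present $k$.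

So fix $\delta$, put
\[
\eta=\frac\delta{8v(\mathcal T)},\qquad h_\delta=\Bigl\lfloor\frac{\sigma-1}\eta\Bigr\rfloor ,
\]
and fix $k$ large enough for the construction of Section~\ref{sec:territories} both with $(m,h)=(\sigma,0)$ and with $(m,h)=(\sigma-1,h_\delta)$. Take one decomposition of $H$ for this $k$; we shall run the construction twice on the resulting $\mathcal C_0$. Until the end of the proof $o(\cdot)$ and $O(\cdot)$ are for this fixed $\delta$. The first inequality in \eqref{eq:delta} holds for large $n$ by \eqref{eq:H0}, and as just explained $|\mathcal C_0|=(\sigma-1)s_n+o(n^{r-1})$.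

\smallskip
\emph{First run: almost all slots have exactly $\sigma-1$ colors.} The average number of colors of a slot is $\sigma-1+o(1)$, but a priori some slots may have more and others fewer colors. Run the construction with $m=\sigma$, $h=0$ and $\mathcal M_0=\mathcal C_0$. By \eqref{eq:empty}, all configurations get deleted, and only $O(n^{r-2}\log n)$ of them by cleaning. A slot is pruned at most once; let $\alpha\le\sigma-1$ be the number of configurations it then loses ($\alpha=0$ if it is never pruned). So
\[
\sum_{\text{slots}}\alpha=|\mathcal C_0|-o(n^{r-1})\ge(\sigma-1)s_n-o(n^{r-1}).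
\]
Hence $\alpha=\sigma-1$, and therefore $|R|\ge\alpha=\sigma-1$, for all but $o(n^{r-1})$ slots. Together with $\sum|R|=|\mathcal C_0|\le(\sigma-1)s_n+o(n^{r-1})$ this shows that only $o(n^{r-1})$ slots have $|R|\ge\sigma$. Let $\mathcal S$ be the set of slots with $|R|=\sigma-1$. All but $o(n^{r-1})$ slots are in $\mathcal S$.

\smallskip
\emph{Second run: an embedding of almost all of $\mathcal T$.} Run the construction with $m=\sigma-1\ge1$, $h=h_\delta$, and $\mathcal M_0$ the set of configurations on slots in $\mathcal S$. From now on $\mathcal D_i,\mathcal M_i$ refer to this run. Each slot occurring in $\mathcal M_0$ has exactly $m$ colors at the beginning, so a slot that is pruned has lost a configuration by cleaning before. Thus $O(n^{r-2}\log n)$ slots are pruned, and $O(n^{r-2}\log n)$ configurations are deleted altogether. Let $\mathcal S^*\subset\mathcal S$ be the set of slots all of whose $\sigma-1$ configurations are in $\mathcal M_N$. All but $o(n^{r-1})$ slots are in $\mathcal S^*$.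

\smallskip
\emph{One more color completes a copy of $\mathcal T$.} Suppose that there are more than $\delta n^{q+2p-2}$ triples as in (c). Then some $Q$ lies in more than $\delta n^{2p-2}$ of them. Let $\mathcal X=\{P:(Q,P)\in\mathcal S^*\}$ for this $Q$. We shall embed $\mathcal T$ except for one vertex $x^*\in U$ and the leaves at $x^*$, so that the embedding uses $\sigma-1$ colors, and then use a set $P\in\mathcal X$ that has a color different from all of these. For this the bodies must not contain the new color. So let $Y$ be the set of vertices $u$ with $u\in R(Q,P)$ for at least $\eta n^{p-1}$ of the $P\in\mathcal X$. From $\sum_{P\in\mathcal X}|R(Q,P)|\le(\sigma-1)n^{p-1}$ we get $|Y|\le h_\delta$.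

Let $T_0$ be $T$ minus its leaves in $W$. It is a tree containing $U$, so it has at least two vertices. A vertex of $W$ in $T_0$ has degree at least two in $T$, and its neighbors are in $U\subset V(T_0)$, so it is not a leaf of $T_0$. Hence $T_0$ has a leaf $x^*\in U$, with a unique neighbor $y_0\in W$ in $T_0$. All other neighbors of $x^*$ in $T$ are leaves of $T$. Let $T^-$ be $T$ minus $x^*$ and these leaves. It is a subtree of $T$ containing $y_0$ with exactly $\sigma-1=m$ vertices in $U$.

Take $P_1\in\mathcal X$ and $v\in R(Q,P_1)$. As $(Q,P_1)\in\mathcal S^*$, the Q-pair $(Q,v)$ occurs in $\mathcal M_N$. By Lemma~\ref{lem:embed} there is an embedding of the blowup of $T^-$ with $y_0\mapsto Q$ whose other bodies avoid $Y$. Let $L$ be the set of its $\sigma-1$ colors and $Z$ the union of the bodies other than $Q$. So $Z\cap Y=\emptyset$, and the vertices used are those in $Q\cup Z\cup L$.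

Let $\mathcal X_0=\{P\in\mathcal X:R(Q,P)=L\}$. If $P_1,P_2\in\mathcal X$ and $R(Q,P_1)\ne R(Q,P_2)$, then $P_1$ or $P_2$ is outside $\mathcal X_0$. So $2|\mathcal X\setminus\mathcal X_0|\,n^{p-1}\ge\delta n^{2p-2}$, that is, $|\mathcal X\setminus\mathcal X_0|\ge\frac\delta2n^{p-1}$. At most $v(\mathcal T)n^{p-2}$ of the sets $P$ meet $Q\cup Z\cup L$. As $Z\cap Y=\emptyset$, at most $v(\mathcal T)\eta n^{p-1}=\frac\delta8n^{p-1}$ sets $P\in\mathcal X$ have $R(Q,P)\cap Z\ne\emptyset$. So for large $n$ there is $P\in\mathcal X\setminus\mathcal X_0$ that is disjoint from all used vertices and satisfies $R(Q,P)\cap Z=\emptyset$.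

As $|R(Q,P)|=\sigma-1=|L|$ and $R(Q,P)\ne L$, there is $u\in R(Q,P)\setminus L$. Since also $u\notin Q\cup Z$ and $u\notin P$, the vertex $u$ is unused. Map $x^*\mapsto P\cup u$; then $Q\cup P\cup u\in H$. The configuration $(Q,P,u)$ is in $\mathcal M_N$, so by (A) there are $k>v(\mathcal T)$ pairwise disjoint sets $Q_l$ with $Q_l\cup P\cup u\in H$. At each moment fewer than $v(\mathcal T)$ vertices are used, so we can choose, one after another, unused sets $Q_l$ for the leaves at $x^*$. This gives $\mathcal T\subset H$, a contradiction, and \eqref{eq:delta} is proved.
\end{proof}

From now on we fix the choices of Proposition~\ref{prop:local}. Next we assign to almost every $q$-set $Q$ one set of $\sigma-1$ colors.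

\begin{lemma}\label{lem:typical}
There are $\xi=\xi_n>0$ with $\xi_n\to0$ such that for large $n$ all but at most $\xi n^q$ of the $q$-sets $Q$ are \emph{typical} in the following sense: there is a $(\sigma-1)$-set $R_Q$ such that $(Q,P)\in\mathcal S^*$ and $R(Q,P)=R_Q$ for all but at most $\xi n^{p-1}$ of the $(p-1)$-sets $P$ disjoint from $Q$.
\end{lemma}

\begin{proof}
Choose $\varepsilon=\varepsilon_n>0$ with $\varepsilon_n\to0$ such that there are at most $\varepsilon n^{r-1}$ slots outside $\mathcal S^*$ and at most $\varepsilon n^{q+2p-2}$ triples as in Proposition~\ref{prop:local}(c). At most $\sqrt\varepsilon n^q$ sets $Q$ are in more than $\sqrt\varepsilon n^{p-1}$ slots outside $\mathcal S^*$, and at most $\sqrt\varepsilon n^q$ sets $Q$ are in more than $\sqrt\varepsilon n^{2p-2}$ of the triples. Let $Q$ be any other $q$-set and $\mathcal X=\{P:(Q,P)\in\mathcal S^*\}$. For large $n$,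
\[
|\mathcal X|\ge\binom{n-q}{p-1}-\sqrt\varepsilon n^{p-1}\ge c_0n^{p-1},\qquad c_0=\frac1{2(p-1)!}.
\]
By averaging, some $P_1\in\mathcal X$ satisfies $R(Q,P_2)\ne R(Q,P_1)$ for at most $\sqrt\varepsilon n^{2p-2}/|\mathcal X|\le c_0^{-1}\sqrt\varepsilon n^{p-1}$ sets $P_2\in\mathcal X$. Put $R_Q=R(Q,P_1)$. At most $(1+c_0^{-1})\sqrt\varepsilon n^{p-1}$ sets $P$ are exceptional, so $\xi_n=(2+c_0^{-1})\sqrt{\varepsilon_n}$ has the required properties.
\end{proof}

For each typical $Q$ fix one such set $R_Q$. Call a slot $(Q,P)$ \emph{regular} if $Q$ is typical, $(Q,P)\in\mathcal S^*$ and $R(Q,P)=R_Q$. At most $2\xi n^{r-1}=o(n^{r-1})$ slots are not regular. The regular slots carry $\sigma-1$ configurations each, and $|\mathcal C_0|=(\sigma-1)s_n+o(n^{r-1})$, so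
\begin{equation}\label{eq:nonregular}
\text{only } o(n^{r-1})\text{ configurations are on non-regular slots.}
\end{equation}

\section{Stability: edges of apex type are negligible}\label{sec:apex}

The colors coming from edges of apex type are not centers, and we have to show that they do not matter. The example after Lemma~\ref{lem:types} shows that there may be many such edges in a $\mathcal T$-free $4$-graph. But they are incompatible with regular slots: in that example a triple $E$ forms an edge with only $n/2$ of the vertices, while regularity makes it form edges with almost all vertices, and this allows a greedy embedding.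

\begin{lemma}\label{lem:apex}
$H_0$ has $o(n^{r-1})$ edges of apex type.
\end{lemma}

\begin{proof}
We may assume that $r=4$ and $a=b=p=q=2$. Suppose that for some $\delta>0$ and infinitely many $n$ there are at least $\delta n^3$ edges of apex type, and consider large such $n$. By \eqref{eq:nonregular}, at least $\frac\delta2n^3$ of these edges have all their three configurations on regular slots. Let $e=E\cup w$ be such an edge with apex $w$. Its configurations are $(E\setminus v,\{w\},v)$ with $v\in E$, so each pair $E\setminus v$ is typical and $v\in R_{E\setminus v}$. Let $\mathcal E$ be the family of all triples $E$ such that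
\[
E\setminus v\text{ is typical and }v\in R_{E\setminus v}\quad\text{for every }v\in E .
\]
Each $E$ accounts for at most $n$ of our edges, so $|\mathcal E|\ge\frac\delta2n^2$. Moreover:
\begin{itemize}
\item[(a)] Every pair of vertices is in at most $\sigma-1$ members of $\mathcal E$. For if it is in one, it is a typical pair $Q$, and the third vertex of every member containing $Q$ is in $R_Q$. In particular, $|\mathcal E|\le(\sigma-1)n^2$.
\item[(b)] For every $E\in\mathcal E$ we have $E\cup w\in H$ for all but at most $\xi n$ vertices $w\notin E$. Take any $v\in E$ and $Q=E\setminus v$: as $Q$ is typical, $v\in R_Q=R(Q,\{w\})$ for all but at most $\xi n$ vertices $w\notin E$, and then $Q\cup w\cup v\in H$.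
\end{itemize}

Call an ordered pair $(w,v)$ of distinct vertices \emph{poor} if at least $\sqrt\xi\,n$ triples $E\in\mathcal E$ satisfy $v\in E$, $w\notin E$ and $E\cup w\notin H$. By (b) and (a) there are at most
\[
\frac{3\,\xi n\,|\mathcal E|}{\sqrt\xi\,n}\le3(\sigma-1)\sqrt\xi\,n^2
\]
poor pairs. Delete from $\mathcal E$ all triples containing both vertices of a poor pair. By (a), at most $3(\sigma-1)^2\sqrt\xi\,n^2\le\frac\delta4n^2$ triples are deleted. Then delete successively vertices of degree less than $\frac\delta8n$ together with the triples containing them; this deletes at most $\frac\delta8n^2$ triples. We obtain a nonempty $\mathcal E^*\subset\mathcal E$ in which every vertex of every triple has degree at least $\frac\delta8n$ and no triple contains both vertices of a poor pair.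

Now embed $\mathcal T$ greedily, mapping each vertex of $T$ to a pair contained in a member of $\mathcal E^*$. Start with any such pair. Suppose that a neighbor is to be attached to the embedded pair $\{u,u'\}$. The vertex $u'$ has degree at least $\frac\delta8n$ in $\mathcal E^*$, at most $\sigma-1$ triples contain both $u$ and $u'$ by (a), and $(u,u')$ is not poor. So at least
\[
\tfrac\delta8n-\sqrt\xi\,n-(\sigma-1)\ge\tfrac\delta{16}n
\]
triples $E'\in\mathcal E^*$ satisfy $u'\in E'$, $u\notin E'$ and $E'\cup u\in H$. By (a), for at most $v(\mathcal T)(\sigma-1)$ of them the pair $E'\setminus u'$ contains a used vertex. Choose $E'$ for which it does not, and map the neighbor to $E'\setminus u'$. This is a pair contained in a member of $\mathcal E^*$, and $\{u,u'\}\cup(E'\setminus u')=E'\cup u$ is an edge of $H$. As $p=q=2$, the same step serves both parts of $T$. We obtain $\mathcal T\subset H$, a contradiction.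
\end{proof}

\section{Stability: all sets have the same colors}\label{sec:global}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
For an $(r-1)$-set $S$ let $L(S)$ be the set of vertices $x\notin S$ such that $S\cup x$ is an edge of $H_0$ of centered type with center $x$. By the definition of configurations, $R(Q,P)$ is the union of $L(Q\cup P)$ and the set of colors coming from edges of apex type. Each edge of apex type gives a color to three slots only, so by Lemma~\ref{lem:apex} there are colors of the second kind in $o(n^{r-1})$ slots only. Hence all but $o(n^{r-1})$ slots are \emph{good}, which means that they are regular and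
\[
R_Q=R(Q,P)=L(Q\cup P).
\]
Two points are now combined: $L(Q\cup P)$ depends only on the union of $Q$ and $P$, and $R_Q$ depends only on $Q$.

Let $(u_1,\dots,u_{2r-2})$ be a uniformly random sequence of distinct vertices. Put
\[
S_j=\{u_{j+1},\dots,u_{j+r-1}\}\quad(0\le j\le r-1),\qquad Q_j=\{u_{j+2},\dots,u_{j+q+1}\}\quad(0\le j\le r-2).
\]
As $q\le r-2$, we have $Q_j\subset S_j\cap S_{j+1}$. Each of the slots $(Q_j,S_j\setminus Q_j)$ and $(Q_j,S_{j+1}\setminus Q_j)$ is a uniformly random slot. The number of slots is of order $n^{r-1}$, so each of these $2(r-1)$ slots is good with probability $1-o(1)$, and with probability $1-o(1)$ they are all good. Then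
\[
L(S_j)=R_{Q_j}=L(S_{j+1})\qquad(0\le j\le r-2),
\]
so $L(S_0)=L(S_{r-1})$, and this set has $\sigma-1$ elements.

Here $(S_0,S_{r-1})$ is a uniformly random ordered pair of disjoint $(r-1)$-sets. By averaging there is, for large $n$, an $(r-1)$-set $S'$ such that $|L(S')|=\sigma-1$ and $L(S)=L(S')$ for all but a fraction $o(1)$ of the $(r-1)$-sets $S$ disjoint from $S'$. Put $L_n=L(S')$. (For the finitely many $n$ that are not large enough for the argument, choose $L_n$ arbitrarily.) As only $O(n^{r-2})$ of the $(r-1)$-sets meet $S'$, we have $L(S)=L_n$ for all but $o(n^{r-1})$ of the $(r-1)$-sets $S$.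

For each such $S$ and each $x\in L_n$ the set $S\cup x$ is an edge of $H$ that meets $L_n$. Different pairs $(S,x)$ give different edges, because an edge of centered type determines its center. Let $\Psi$ be the $r$-graph of all $r$-sets that meet $L_n$. Then
\[
|H\cap\Psi|\ge(\sigma-1)\binom n{r-1}-o(n^{r-1}),\qquad|\Psi|\le(\sigma-1)\binom n{r-1},
\]
and $|H|\le(\sigma-1)\binom n{r-1}+o(n^{r-1})$ by Theorem~\ref{thm:A}. Therefore
\[
|H\mathbin{\triangle}\Psi|=|H|+|\Psi|-2|H\cap\Psi|=o(n^{r-1}). \qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{F83}
Z. F\"uredi, \emph{On finite set-systems whose every intersection is a kernel of a star}, Discrete Math. \textbf{47} (1983), 129--132.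

\bibitem{FJKMV}
Z. F\"uredi, T. Jiang, A. Kostochka, D. Mubayi, J. Verstra\"ete, \emph{Extremal problems for hypergraph blowups of trees}, arXiv:2003.00622 (2020).

\end{thebibliography}
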